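\title{Cyclic polytopes of dimension three are normal}

\begin{abstract}
We prove that the convex hull of any $n\ge 4$ points $(\tau,\tau^2,\tau^3)$ with integer $\tau$ has the integer decomposition property, and is therefore normal. This confirms the conjecture that all cyclic polytopes of dimension three are normal. The proof reduces to the second dilate of a tetrahedron, cuts the tetrahedron into parallel lattice polygons, and shows that certain intervals of integers leave no gaps. The same argument decides normality for every tetrahedron with vertices $(\tau,\tau^2,q(\tau))$, where $q$ is an integer polynomial: it is normal if and only if the third divided difference of $q$ at the four nodes is $\pm1$ or the two middle nodes are not consecutive integers.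
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{lattice polytope} is the convex hull $\mathcal{P}$ of finitely many points of $\mathbb{Z}^N$. Put
\[
\mathcal{A}_{\mathcal{P}}=\{(1,p) : p\in\mathcal{P}\cap\mathbb{Z}^N\}\subset\mathbb{Z}^{N+1},
\]
and write $\mathbb{Z}_{\ge0}\mathcal{A}_{\mathcal{P}}$, $\mathbb{Z}\mathcal{A}_{\mathcal{P}}$ and $\mathbb{Q}_{\ge0}\mathcal{A}_{\mathcal{P}}$ for the sets of nonnegative integer, integer, and nonnegative rational linear combinations of elements of $\mathcal{A}_{\mathcal{P}}$. The polytope $\mathcal{P}$ is \emph{normal} if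
\[
\mathbb{Z}_{\ge0}\mathcal{A}_{\mathcal{P}}=\mathbb{Z}\mathcal{A}_{\mathcal{P}}\cap\mathbb{Q}_{\ge0}\mathcal{A}_{\mathcal{P}} .
\]
The extra coordinate counts summands: $(h,X)$ lies in $\mathbb{Z}_{\ge0}\mathcal{A}_{\mathcal{P}}$ exactly when $X$ is a sum of $h$ lattice points of $\mathcal{P}$. Such a sum lies in the dilate $h\mathcal{P}$, and $(h,X)$ lies in the group $\mathbb{Z}\mathcal{A}_{\mathcal{P}}$. Normality says that these two necessary conditions are also sufficient. If the group condition is replaced by the weaker condition $X\in\mathbb{Z}^N$, one obtains a stronger property: $\mathcal{P}$ has the \emph{integer decomposition property}, or \emph{is IDP}, if for every $h\ge1$ each point of $h\mathcal{P}\cap\mathbb{Z}^N$ is a sum of $h$ points of $\mathcal{P}\cap\mathbb{Z}^N$.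

Lattice segments and lattice polygons are always IDP (Lemma~\ref{lem:polygon}). In dimension three this stops being true. The only lattice points of the tetrahedron with vertices $(0,0,0)$, $(1,0,0)$, $(0,1,0)$, $(1,1,2)$ are its vertices, because its section at height $1$ is the triangle with vertices $(\frac12,\frac12,1)$, $(1,\frac12,1)$, $(\frac12,1,1)$. Half the sum of the four vertices is the lattice point $(1,1,1)$ of the second dilate, and it is not a sum of two vertices, since all vertices have even height. This tetrahedron is not IDP. It is nevertheless normal, because $\mathcal{A}_{\mathcal{P}}$ consists of four linearly independent vectors. Three-dimensional lattice polytopes that are not even normal appear in Theorem~\ref{thm:tetra} below.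

For integers $n\ge d+1$ and $\tau_1<\dots<\tau_n$, the \emph{cyclic polytope} $C_d(\tau_1,\dots,\tau_n)\subset\mathbb{R}^d$ is the convex hull of the points $(\tau_i,\tau_i^2,\dots,\tau_i^d)$, $1\le i\le n$. It is a simplicial lattice polytope of dimension $d$ with $n$ vertices. For $d\le2$ it is a segment or a polygon, so $d=3$ is the first dimension in which normality is in question. The following conjecture is posed in \cite{HHKO}: \emph{all cyclic polytopes of dimension $3$ are normal}. We prove it, in the stronger form of the integer decomposition property.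

\begin{theorem}\label{thm:cyclic}
For all $n\ge4$ and all integers $\tau_1<\dots<\tau_n$, the polytope $C_3(\tau_1,\dots,\tau_n)$ is IDP. Hence it is normal.
\end{theorem}

There is a simple reason to expect this. The difference of two vertices $(\tau,\tau^2,\tau^3)$ and $(\sigma,\sigma^2,\sigma^3)$ is $\tau-\sigma$ times an integer vector with first coordinate $1$, so every plane on which the first coordinate is an integer cuts the polytope in a \emph{lattice} polygon, and lattice polygons are IDP. This reason is not sufficient, however. The same slicing property holds when $\tau^3$ is replaced by $q(\tau)$ for any $q\in\mathbb{Z}[t]$, and normality can then fail. For four points we determine exactly when.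

For integers $a<b<c<d$ the \emph{third divided difference} of $q$ is
\[
q[a,b,c,d]=\sum_{\tau\in\{a,b,c,d\}}\frac{q(\tau)}{\prod_{\sigma\in\{a,b,c,d\},\,\sigma\ne\tau}(\tau-\sigma)} .
\]
By Lagrange's interpolation formula it is the coefficient of $t^3$ in the unique polynomial $r$ of degree at most $3$ that agrees with $q$ at $a,b,c,d$. That polynomial is the remainder of $q$ on division by the monic integer polynomial $(t-a)(t-b)(t-c)(t-d)$, so $r\in\mathbb{Z}[t]$ and $q[a,b,c,d]\in\mathbb{Z}$. If $q$ is a cubic, then $r=q$, and $q[a,b,c,d]$ is the leading coefficient of $q$ for every choice of the nodes.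

\begin{theorem}\label{thm:tetra}
Let $q\in\mathbb{Z}[t]$, let $a<b<c<d$ be integers, and let $\mathcal{P}$ be the convex hull of the points $(\tau,\tau^2,q(\tau))$, $\tau\in\{a,b,c,d\}$. Let $g=q[a,b,c,d]\in\mathbb{Z}$, and assume $g\ne0$ (equivalently, $\dim\mathcal{P}=3$). Then
\[
\mathcal{P}\ \text{is normal}\iff |g|=1\ \text{ or }\ c-b\ge2,
\]
and in that case $\mathcal{P}$ is IDP.
\end{theorem}

\begin{corollary}\label{cor:cubic}
Let $q\in\mathbb{Z}[t]$ be a cubic with leading coefficient $g\ne0$, let $n\ge4$, and let $\tau_1<\dots<\tau_n$ be integers. If $|g|=1$, or if $\tau_{i+1}-\tau_i\ge2$ for all $2\le i\le n-2$, then the convex hull of the points $(\tau_i,\tau_i^2,q(\tau_i))$, $1\le i\le n$, is IDP. For $n=4$ this condition is also necessary for normality.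
\end{corollary}

So Theorem~\ref{thm:cyclic} holds with no room to spare: the convex hull of the points $(\tau,\tau^2,2\tau^3)$, $\tau=0,1,2,3$, is not normal.

The proof is elementary and uses only Carath\'eodory's theorem and Pick's theorem. Section~\ref{sec:general} reduces everything to the lattice points of $2P$ for a tetrahedron $P$. Section~\ref{sec:form} brings $P$ into a normal form and cuts it into slices $P_u$ at integer levels $u$, and Section~\ref{sec:example} treats the smallest tetrahedron by hand. A lattice point of $2P$ of even level $2u$ lies in $2P_u$ and decomposes inside one polygon. A point of odd level $2u+1$ will be split between $P_u$ and $P_{u+1}$. This is where the difficulty lies, because a lattice point of the sum of two \emph{different} lattice polygons need not be a sum of two lattice points: the sum of the segments from $(0,0)$ to $(1,1)$ and from $(0,0)$ to $(1,-1)$ contains $(1,0)$. Near the two extreme vertices the slices are dilates of one triangle and the difficulty disappears (Section~\ref{sec:ends}). Between the two middle vertices the slices change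 shape, and an estimate is needed (Section~\ref{sec:middle}). The estimate fails in one situation only, and there normality fails with it (Section~\ref{sec:fail}). Section~\ref{sec:proofs} assembles the proofs.

\section{Reduction to the second dilate of a tetrahedron}\label{sec:general}

An \emph{affine unimodular map} of $\mathbb{R}^N$ is a map $p\mapsto Mp+p_0$ with $M$ an integer matrix of determinant $\pm1$ and $p_0\in\mathbb{Z}^N$. We use Carath\'eodory's theorem in the form: a point of the convex hull of a finite set $F\subset\mathbb{R}^N$ lies in the convex hull of an affinely independent subset of $F$, which has at most $N+1$ elements.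

\begin{lemma}\label{lem:normal}
Let $\mathcal{P}\subset\mathbb{R}^N$ be a lattice polytope.
\begin{enumerate}
\item[(a)] If $\mathcal{P}$ is IDP, then $\mathcal{P}$ is normal.
\item[(b)] If $\mathcal{P}$ is normal and $\mathbb{Z}\mathcal{A}_{\mathcal{P}}=\mathbb{Z}^{N+1}$, then $\mathcal{P}$ is IDP.
\item[(c)] Normality and the integer decomposition property are preserved by affine unimodular maps.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inclusion $\mathbb{Z}_{\ge0}\mathcal{A}_{\mathcal{P}}\subset\mathbb{Z}\mathcal{A}_{\mathcal{P}}\cap\mathbb{Q}_{\ge0}\mathcal{A}_{\mathcal{P}}$ always holds. Let $(h,X)$ lie in the right-hand side. Then $(h,X)\in\mathbb{Z}^{N+1}$ and $(h,X)=\sum c_i(1,p_i)$ with $c_i\ge0$ and $p_i\in\mathcal{P}$, so $h=\sum c_i\ge0$. If $h=0$, all $c_i$ vanish and $(h,X)=0$. If $h\ge1$, then $X/h$ is a convex combination of the $p_i$, so $X\in h\mathcal{P}\cap\mathbb{Z}^N$ is a sum of $h$ lattice points of $\mathcal{P}$, and $(h,X)\in\mathbb{Z}_{\ge0}\mathcal{A}_{\mathcal{P}}$.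

(b) Let $X\in h\mathcal{P}\cap\mathbb{Z}^N$. Write $X/h$ as a convex combination of affinely independent vertices of $\mathcal{P}$. The coefficients are the unique solution of a linear system with rational data, so they are rational, and $(h,X)\in\mathbb{Q}_{\ge0}\mathcal{A}_{\mathcal{P}}$. Also $(h,X)\in\mathbb{Z}^{N+1}=\mathbb{Z}\mathcal{A}_{\mathcal{P}}$. By normality $(h,X)$ is a sum of elements of $\mathcal{A}_{\mathcal{P}}$, and the first coordinate shows that there are $h$ of them.

(c) The map $p\mapsto Mp+p_0$ induces the linear automorphism $(h,p)\mapsto(h,Mp+hp_0)$ of $\mathbb{Z}^{N+1}$, which preserves the first coordinate and carries $\mathcal{A}_{\mathcal{P}}$ to the corresponding set of the image polytope.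
\end{proof}

To decompose a lattice point $X$ of $h\mathcal{P}$, we place $X/h$ in a small simplex and read off its barycentric coordinates. A lattice simplex is \emph{empty} if its only lattice points are its vertices.

\begin{lemma}\label{lem:empty}
Every point $p$ of an $N$-dimensional lattice polytope $\mathcal{P}\subset\mathbb{R}^N$ lies in an empty $N$-dimensional lattice simplex contained in $\mathcal{P}$.
\end{lemma}

\begin{proof}
By Carath\'eodory's theorem $p$ lies in the convex hull of affinely independent vertices of $\mathcal{P}$, and these can be completed to $N+1$ affinely independent vertices. So among the finitely many $N$-dimensional lattice simplices in $\mathcal{P}$ some contain $p$. Take one of smallest volume, with vertices $p_0,\dots,p_N$, and write $p=\sum\lambda_jp_j$ in barycentric coordinates. Suppose it contains a lattice point $p'=\sum\nu_jp_j$ that is not a vertex, so that $0\le\nu_j<1$ for all $j$. Choose $i$ with $\nu_i>0$ for which $\theta=\lambda_i/\nu_i$ is smallest. Then $p=\theta p'+\sum_{j\ne i}(\lambda_j-\theta\nu_j)p_j$, with nonnegative coefficients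 of sum $1$. So $p$ lies in the simplex obtained by replacing $p_i$ with $p'$, whose volume is $\nu_i$ times the old one. Since $0<\nu_i<1$, this contradicts the choice.
\end{proof}

\begin{lemma}\label{lem:polygon}
Let $\Pi\subset\mathbb{R}^2$ be a lattice polygon, a lattice segment or a lattice point, and let $k\ge1$. Every lattice point of $k\Pi$ is a sum of $k$ lattice points of $\Pi$.
\end{lemma}

\begin{proof}
Let $X\in k\Pi\cap\mathbb{Z}^2$. If $\Pi$ is a point or a segment, it has endpoints $p$ and $p+ne$ with $n\ge0$ and $e$ a primitive integer vector. Then $X=kp+je$ with an integer $0\le j\le kn$, and $j$ is a sum of $k$ integers in $[0,n]$. If $\Pi$ is a polygon, let $p_0,p_1,p_2$ be the vertices of an empty triangle in $\Pi$ that contains $X/k$, and write $X=\sum r_ip_i$ with $r_i\ge0$ and $\sum r_i=k$. Pick's theorem states that a lattice polygon with $\iota$ interior and $\partial$ boundary lattice points has area $\iota+\partial/2-1$. An empty triangle therefore has area $\frac12$, which means that $p_1-p_0$ and $p_2-p_0$ have determinant $\pm1$ and form a basis of $\mathbb{Z}^2$.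 From $X-kp_0=r_1(p_1-p_0)+r_2(p_2-p_0)$ we see that $r_1,r_2$, and then $r_0$, are integers.
\end{proof}

We shall apply Lemma~\ref{lem:polygon} to polygons in a plane $\{c\}\times\mathbb{R}^2\subset\mathbb{R}^3$ with $c\in\mathbb{Z}$, by forgetting the first coordinate. In dimension three the edge vectors of an empty simplex need not form a lattice basis, as the tetrahedron in the introduction shows. What survives is that only the second dilate can cause trouble.

\begin{lemma}\label{lem:two}
A three-dimensional lattice polytope $\mathcal{P}\subset\mathbb{R}^3$ is IDP if every lattice point of $2\mathcal{P}$ is a sum of two lattice points of $\mathcal{P}$.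
\end{lemma}

\begin{proof}
Let $h\ge3$ and $X\in h\mathcal{P}\cap\mathbb{Z}^3$. It suffices to find a lattice point $p\in\mathcal{P}$ with $X-p\in(h-1)\mathcal{P}$; the lemma then follows by induction on $h$. Let $p_1,\dots,p_4$ be the vertices of an empty tetrahedron in $\mathcal{P}$ that contains $X/h$, and write $X=\sum r_ip_i$ with $r_i\ge0$ and $\sum r_i=h$. If some $r_i\ge1$, take $p=p_i$. Otherwise all $r_i<1$, so $h<4$, that is $h=3$, and $\sum(1-r_i)=1$. Then $\sum p_i-X=\sum(1-r_i)p_i$ is a lattice point of the tetrahedron with all barycentric coordinates positive. It is not a vertex, which contradicts emptiness.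
\end{proof}

\begin{lemma}\label{lem:four}
Let $F\subset\mathbb{Z}^3$ be a finite set with at least four elements. If the convex hull of every four-element subset of $F$ is IDP, then the convex hull $\mathcal{P}$ of $F$ is IDP.
\end{lemma}

\begin{proof}
Let $X\in h\mathcal{P}\cap\mathbb{Z}^3$. By Carath\'eodory's theorem $X/h$ lies in the convex hull of at most four points of $F$, hence in the convex hull $S$ of a four-element subset of $F$. So $X$ is a sum of $h$ lattice points of $S\subset\mathcal{P}$.
\end{proof}

\section{A normal form and its slices}\label{sec:form}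

The tetrahedron of Theorem~\ref{thm:tetra} depends on a polynomial and four nodes. Up to affine unimodular maps it depends only on $|g|$ and the three gaps between the nodes. For integers $g\ge0$ and $x,y,z\ge1$ put
\[
\Phi(t)=\bigl(t,\ t(t-y),\ g\,t(t-y)(t+x-z)\bigr),
\]
and let $P(g;x,y,z)$ be the convex hull of the values of $\Phi$ at $t=-x,\,0,\,y,\,y+z$:
\begin{align*}
A&=\bigl(-x,\ x(x+y),\ -gxz(x+y)\bigr), & B&=(0,0,0),\\
D&=\bigl(y+z,\ z(y+z),\ gz(y+z)(x+y)\bigr), & C&=(y,0,0).
\end{align*}
We write $(u,v,w)$ for the coordinates and call $u$ the \emph{level}, $v$ the \emph{column} and $w$ the \emph{height} of a point. The factor $t(t-y)$ puts the middle edge $BC$ on the $u$-axis. The last factor could be $t+j$ for any integer $j$, since the choices differ by a shear $w\mapsto w+g(j'-j)v$. The choice $j=x-z$ is a convenience: $(t-y)(t+x-z)$ takes the same value $z(x+y)$ at $t=-x$ and at $t=y+z$, so the face $ABD$ lies in a plane whose equation does not involve $v$.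

\begin{lemma}\label{lem:form}
Let $q$, $a<b<c<d$, $\mathcal{P}$ be as in Theorem~\ref{thm:tetra}, with $g=q[a,b,c,d]$ arbitrary, and put $x=b-a$, $y=c-b$, $z=d-c$. An affine unimodular map carries $\mathcal{P}$ onto $P(|g|;x,y,z)$, taking the vertices with nodes $a,b,c,d$ to $A,B,C,D$. Moreover $\dim\mathcal{P}=3$ if and only if $g\ne0$.
\end{lemma}

\begin{proof}
Let $r\in\mathbb{Z}[t]$ be the interpolating polynomial from Section~\ref{sec:intro}, of degree at most $3$ and with $g$ as coefficient of $t^3$. Then
\[
r(t)-g\,(t-b)(t-c)(t-b+x-z)=e_0+e_1t+e_2t^2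
\]
with integers $e_0,e_1,e_2$. Let $\varepsilon=1$ if $g\ge0$ and $\varepsilon=-1$ if $g<0$. The map
\[
(p_1,p_2,p_3)\mapsto\bigl(p_1-b,\ p_2-(b+c)p_1+bc,\ \varepsilon(p_3-e_0-e_1p_1-e_2p_2)\bigr)
\]
has a triangular integer matrix with diagonal $1,1,\varepsilon$, so it is affine unimodular. At a node $\tau$ we have $q(\tau)=r(\tau)$, so the map sends $(\tau,\tau^2,q(\tau))$ to $\bigl(\tau-b,\ (\tau-b)(\tau-c),\ |g|(\tau-b)(\tau-c)(\tau-b+x-z)\bigr)$. With $t=\tau-b$ we have $\tau-c=t-y$, so this is $\Phi(t)$ with $|g|$ in place of $g$, and $t$ runs through $-x,0,y,y+z$. Finally, the determinant with rows $C-B$, $A-B$, $D-B$ is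
\[
y\bigl[x(x+y)\cdot|g|z(y+z)(x+y)+|g|xz(x+y)\cdot z(y+z)\bigr]=|g|\,xyz(x+y)(y+z)(x+y+z),
\]
which vanishes only for $g=0$.
\end{proof}

From now on $g\ge1$ and $P=P(g;x,y,z)$. The cyclic tetrahedra are the case $g=1$.

\begin{lemma}\label{lem:facets}
For $h\ge1$, a point $(u,v,w)$ lies in $hP$ if and only if
\begin{equation}\label{eq:facets}
\begin{aligned}
w&\ge -gz\,v, &\qquad w&\ge g\bigl(yv-x(y+z)(hy-u)\bigr),\\
w&\le g(x+y)\,v, &\qquad w&\le g(x+y)z\,u .
\end{aligned}
\end{equation}
In particular $v\ge0$ on $hP$.
\end{lemma}

\begin{proof}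
Let $h=1$. A tetrahedron is the intersection of the four half-spaces that are bounded by the planes of its faces and contain the opposite vertices. The differences of the two sides take the following values, where $\Sigma=x+y+z$.
\[
\begin{array}{l|cccc}
 & A & B & C & D\\ \hline
w+gzv & 0&0&0& gz(y+z)\Sigma\\
g(x+y)v-w & gx(x+y)\Sigma &0&0&0\\
g(x+y)zu-w & 0&0& gyz(x+y) &0\\
w-gyv+gx(y+z)(y-u) & 0& gxy(y+z) &0&0
\end{array}
\]
So the four inequalities define the half-spaces of the faces $ABC$, $BCD$, $ABD$, $ACD$. For general $h$, apply them to $(u,v,w)/h$ and multiply by $h$. The two inequalities on the left of \eqref{eq:facets} give $g\Sigma\,v\ge0$.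
\end{proof}

For real $u$ let $P_u$ be the set of points of $P$ of level $u$; it is nonempty exactly for $-x\le u\le y+z$.

\begin{lemma}\label{lem:edges}
If $E,E'$ are two vertices of $P$ with levels $s<s'$, then $(E'-E)/(s'-s)$ is an integer vector of level $1$. For every integer $u\in[-x,y+z]$ the slice $P_u$ is a lattice polygon, segment or point.
\end{lemma}

\begin{proof}
We have $E=\Phi(s)$ and $E'=\Phi(s')$, the coordinates of $\Phi$ are integer polynomials, and $s'-s$ divides $f(s')-f(s)$ for every $f\in\mathbb{Z}[t]$. Hence the point of the edge $EE'$ at an integer level $u\in[s,s']$, namely $E+(u-s)(E'-E)/(s'-s)$, is a lattice point. A vertex of $P_u$ lies on an edge of $P$: a point in the relative interior of a face of dimension at least $2$ is interior to a segment in which that face meets the plane of level $u$.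
\end{proof}

The core of the paper is the following statement, proved in Sections~\ref{sec:ends} and~\ref{sec:middle}.

\begin{proposition}\label{prop:main}
If $g=1$ or $y\ge2$, then $P(g;x,y,z)$ is IDP.
\end{proposition}

\section{The smallest tetrahedron}\label{sec:example}

Let $x=y=z=1$. For $g=1$ this is the normal form of $C_3(0,1,2,3)$. The vertices are $A=(-1,2,-2g)$, $B=(0,0,0)$, $C=(1,0,0)$, $D=(2,2,4g)$, and \eqref{eq:facets} reads
\[
w\ge-gv,\qquad w\ge g\bigl(v-2(h-u)\bigr),\qquad w\le2gv,\qquad w\le2gu .
\]
The slices $P_{-1}$ and $P_2$ are the points $A$ and $D$. The slices $P_0$ and $P_1$ are triangles that occupy the columns $v=0,1,2$, and the heights in these columns are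
\[
P_0:\quad\{0\},\ [-g,0],\ \{0\};\qquad\qquad P_1:\quad\{0\},\ [g,2g],\ \{2g\}.
\]
Let $X=(U,V,W)$ be a lattice point of $2P$, so $-2\le U\le4$. If $U=2u$ is even, then $X\in2P_u$ and Lemma~\ref{lem:polygon} applies. If $U=-1$, then $X/2$ lies halfway between the apex $A$ and the base $P_0$ of a pyramid, so $X\in A+P_0$ and $X=A+(X-A)$. For $U=3$ the same holds with $D$ and $P_1$.

The level $U=1$ remains. Apart from $A+D=(1,4,2g)$, a decomposition uses one point of $P_0$, in some column $v$, and one point of $P_1$, in column $V-v$. The heights obtained from a given $v$ form the sum $I(v)$ of two intervals with integer endpoints, and every integer of $I(v)$ is a sum of two integers, one from each interval. We compare these intervals with the heights that \eqref{eq:facets} allows for $h=2$ and $u=1$.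
\[
\begin{array}{c|c|ccc}
V & \text{heights in }2P & I(0) & I(1) & I(2)\\ \hline
0 & \{0\} & \{0\} & & \\
1 & [-g,2g] & [g,2g] & [-g,0] & \\
2 & [0,2g] & \{2g\} & [0,2g] & \{0\}\\
3 & [g,2g] & & [g,2g] & [g,2g]\\
4 & \{2g\} & & & \{2g\}
\end{array}
\]
In every row the intervals $I(v)$ reach the lowest and the highest height of $2P$. In every row but one they cover all heights. In the row $V=1$ the intervals $[-g,0]$ and $[g,2g]$ leave a gap, which contains the integers $1,\dots,g-1$. For $g=1$ the gap contains no integer, and $C_3(0,1,2,3)$ is IDP by Lemma~\ref{lem:two}. For $g\ge2$ the point $(1,1,1)\in2P$ does not decompose. The general proof follows this pattern, and it shows that a gap of this kind needs $y=1$.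

\section{Even levels and the two ends}\label{sec:ends}

By Lemma~\ref{lem:two}, Proposition~\ref{prop:main} concerns the lattice points of $2P$. Their levels $U$ satisfy $-2x\le U\le2(y+z)$. In this section we decompose all of them except those of odd level $1\le U\le2y-1$. No hypothesis on $g$ or $y$ is needed.

If $U=2u$ is even, a lattice point $X\in2P$ of level $U$ has $X/2\in P_u$. So $X\in2P_u$, and Lemmas~\ref{lem:edges} and~\ref{lem:polygon} write $X$ as a sum of two lattice points of $P_u$.

For odd levels we use that $P$, between an extreme vertex and the next vertex level, is a cone over one lattice triangle. Let $E$ be $A$ or $D$, let $e$ be its level, let $E_1,E_2,E_3$ be the other three vertices, and let $\delta_i$ be the absolute difference of the levels of $E_i$ and $E$. Put $\delta=\min\delta_i$. For $E=A$ we have $\delta=x$ and set $\varepsilon=1$; for $E=D$ we have $\delta=z$ and set $\varepsilon=-1$. By Lemma~\ref{lem:edges},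
\[
T=\operatorname{conv}\bigl\{(E_1-E)/\delta_1,\ (E_2-E)/\delta_2,\ (E_3-E)/\delta_3\bigr\}
\]
is a lattice triangle in the plane of level $\varepsilon$.

\begin{lemma}\label{lem:cone}
For real $0\le s\le\delta$ we have $P_{e+\varepsilon s}=E+sT$.
\end{lemma}

\begin{proof}
Every point of $\mathbb{R}^3$ is uniquely $p=E+\sum\lambda_i(E_i-E)$. Its level is $e+\varepsilon\sum\delta_i\lambda_i$, and $p\in P$ if and only if all $\lambda_i\ge0$ and $\sum\lambda_i\le1$. Writing $p-E=\sum\delta_i\lambda_i\cdot(E_i-E)/\delta_i$, we see that $p\in E+sT$ if and only if all $\lambda_i\ge0$ and $\sum\delta_i\lambda_i=s$. These conditions imply $\sum\lambda_i\le s/\delta\le1$, so they also describe $P_{e+\varepsilon s}$.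
\end{proof}

\begin{lemma}\label{lem:ends}
Every lattice point $X\in2P$ of odd level $U$ with $U\le-1$ or $U\ge2y+1$ is a sum of two lattice points of $P$.
\end{lemma}

\begin{proof}
Take $E=A$ if $U\le-1$ and $E=D$ if $U\ge2y+1$. In both cases $U=2e+\varepsilon(2k+1)$ with an integer $0\le k\le\delta-1$. By Lemma~\ref{lem:cone} with $s=k+\frac12$ we have $X\in2E+(2k+1)T$, and by Lemma~\ref{lem:polygon} $X=2E+t_1+\dots+t_{2k+1}$ with lattice points $t_i\in T$. Then
\[
X=(E+t_1+\dots+t_k)+(E+t_{k+1}+\dots+t_{2k+1}),
\]
and the summands lie in $E+kT$ and $E+(k+1)T$, which are slices of $P$ because $k+1\le\delta$.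
\end{proof}

\section{Odd levels between the middle vertices}\label{sec:middle}

Between the levels $0$ and $y$ the slices are not dilates of one polygon, so Lemma~\ref{lem:polygon} no longer helps, and we work column by column as in Section~\ref{sec:example}. For an integer $0\le u\le y$ put
\[
\alpha_u=zu,\qquad\beta_u=x(y-u),\qquad\mu_u=\alpha_u+\beta_u+xz,
\]
\[
\operatorname{top}_u(v)=(x+y)\min(v,\alpha_u),\qquad\operatorname{bot}_u(v)=\max\bigl(-zv,\ yv-(y+z)\beta_u\bigr).
\]
By \eqref{eq:facets} with $h=1$,
\begin{equation}\label{eq:slice}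
(u,v,w)\in P_u\iff g\operatorname{bot}_u(v)\le w\le g\operatorname{top}_u(v).
\end{equation}
The two terms in $\operatorname{bot}_u$ differ by $(y+z)(v-\beta_u)$, so $\operatorname{bot}_u(v)$ equals $-zv$ for $v\le\beta_u$ and $yv-(y+z)\beta_u$ for $v\ge\beta_u$. Both functions take integer values at integers, and their kinks $\alpha_u$ and $\beta_u$ are integers. Hence for every integer $v$
\begin{equation}\label{eq:steps}
\begin{aligned}
\operatorname{top}_u(v+1)-\operatorname{top}_u(v)&=\begin{cases}x+y&\text{if }v+1\le\alpha_u,\\ 0&\text{if }v\ge\alpha_u,\end{cases}\\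
\operatorname{bot}_u(v+1)-\operatorname{bot}_u(v)&=\begin{cases}-z&\text{if }v+1\le\beta_u,\\ y&\text{if }v\ge\beta_u.\end{cases}
\end{aligned}
\end{equation}
The number $\mu_u$ is the last column of the slice. Indeed,
\begin{equation}\label{eq:mu}
(x+y)\alpha_u+(y+z)\beta_u=xz\bigl(u+(y-u)\bigr)+y\bigl(zu+x(y-u)\bigr)=y\mu_u ,
\end{equation}
and since $\mu_u\ge\alpha_u,\beta_u$ this says $\operatorname{top}_u(\mu_u)=\operatorname{bot}_u(\mu_u)$. Also $\operatorname{top}_u(0)=\operatorname{bot}_u(0)=0$. The function $\operatorname{top}_u-\operatorname{bot}_u$ is concave, being a minimum of affine functions minus a maximum of affine functions, so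
\begin{equation}\label{eq:order}
\operatorname{bot}_u\le\operatorname{top}_u\quad\text{on }[0,\mu_u].
\end{equation}
Figure~\ref{fig:slice} shows a slice. All these slices have the same four slopes. What changes from level $u$ to level $u+1$ is the position of the kinks: the upper kink $\alpha_u$ moves to the right and the lower kink $\beta_u$ moves to the left.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=0.55cm]
\fill[gray!15] (0,0)--(2,-2)--(4,4)--(1,4)--cycle;
\draw[->] (-0.4,0)--(4.8,0) node[right] {$v$};
\draw[->] (0,-2.6)--(0,5) node[above] {$w$};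
\draw[thick] (0,0)--(2,-2)--(4,4)--(1,4)--cycle;
\draw plot[only marks,mark=*,mark size=1.4pt] coordinates {(0,0) (1,-1) (1,0) (1,1) (1,2) (1,3) (1,4) (2,-2) (2,-1) (2,0) (2,1) (2,2) (2,3) (2,4) (3,1) (3,2) (3,3) (3,4) (4,4)};
\node[above] at (1,4) {$v=\alpha_u$};
\node[above] at (4,4) {$v=\mu_u$};
\node[below] at (2,-2) {$v=\beta_u$};
\end{tikzpicture}
\caption{The slice at level $u=1$ of the tetrahedron $P(g;x,y,z)$ with $g=1$, $x=z=1$, $y=3$, with its lattice points; here $\alpha_u=1$, $\beta_u=2$, $\mu_u=4$. The upper boundary has slopes $g(x+y)$ and $0$, with a kink in column $\alpha_u$; the lower boundary has slopes $-gz$ and $gy$, with a kink in column $\beta_u$.}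
\label{fig:slice}
\end{figure}

\begin{lemma}\label{lem:middle}
Assume $g=1$ or $y\ge2$, and let $0\le u\le y-1$ be an integer. Every lattice point $X=(2u+1,V,W)$ of $2P$ is the sum of a lattice point of $P_u$ and a lattice point of $P_{u+1}$.
\end{lemma}

\begin{proof}
We drop the index $u$ and replace the index $u+1$ by a prime: $\alpha=\alpha_u$, $\alpha'=\alpha_{u+1}$, $\operatorname{top}'=\operatorname{top}_{u+1}$, and so on. Thus $0\le\alpha<\alpha'$ and $0\le\beta'<\beta$. Since $\alpha+\alpha'=z(2u+1)$ and $\beta+\beta'=x(2y-2u-1)$, the inequalities \eqref{eq:facets} with $h=2$ read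
\begin{equation}\label{eq:double}
\begin{aligned}
W&\ge-gzV, &\qquad W&\ge g\bigl(yV-(y+z)(\beta+\beta')\bigr),\\
W&\le g(x+y)V, &\qquad W&\le g(x+y)(\alpha+\alpha').
\end{aligned}
\end{equation}
We know that $V\ge0$. The two inequalities on the right and \eqref{eq:mu} give $yV\le(x+y)(\alpha+\alpha')+(y+z)(\beta+\beta')=y(\mu+\mu')$, so $V\le\mu+\mu'$.

\emph{Step 1: the intervals $I(v)$.} The first summand will lie in a column $v$ of $P_u$ and the second in the column $V-v$ of $P_{u+1}$. The admissible columns form the set of consecutive integers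
\[
J=\{v\in\mathbb{Z}:\ 0\le v\le\mu,\ 0\le V-v\le\mu'\}.
\]
For $v\in J$ put
\[
L(v)=\operatorname{bot}(v)+\operatorname{bot}'(V-v),\qquad H(v)=\operatorname{top}(v)+\operatorname{top}'(V-v),\qquad I(v)=[gL(v),gH(v)].
\]
By \eqref{eq:order}, $[g\operatorname{bot}(v),g\operatorname{top}(v)]$ and $[g\operatorname{bot}'(V-v),g\operatorname{top}'(V-v)]$ are nonempty intervals with integer endpoints, $L(v)\le H(v)$, and $I(v)$ is the sum of the two intervals. If $W\in I(v)$, then $W=w_1+w_2$ with integers $w_1,w_2$ from the two intervals, and $X=(u,v,w_1)+(u+1,V-v,w_2)$ is the required decomposition by \eqref{eq:slice}. So we must show that $W\in I(v)$ for some $v\in J$.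

\emph{Step 2: the intervals reach both ends.} We claim that $gL(v)\le W$ for some $v\in J$. The idea is to place both summands on the same side of their lower kinks, so that the two lower bounds have the same slope and add up to one of the lower bounds in \eqref{eq:double}. If $V\ge\beta+\beta'$, then $\beta+\beta'\le V\le\mu+\mu'$, so there is an integer $v$ with $\beta\le v\le\mu$ and $\beta'\le V-v\le\mu'$; for it $gL(v)=g(yV-(y+z)(\beta+\beta'))\le W$. If $V<\beta+\beta'$, there is an integer $v$ with $0\le v\le\beta$ and $0\le V-v\le\beta'$; for it $gL(v)=-gzV\le W$. In both cases $v\in J$.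

We also claim that $gH(v)\ge W$ for some $v\in J$. If $V\ge\alpha+\alpha'$, take $v$ with $\alpha\le v\le\mu$ and $\alpha'\le V-v\le\mu'$, so that $gH(v)=g(x+y)(\alpha+\alpha')\ge W$. If $V<\alpha+\alpha'$, take $v$ with $0\le v\le\alpha$ and $0\le V-v\le\alpha'$, so that $gH(v)=g(x+y)V\ge W$.

\emph{Step 3: a missed height lies between neighboring intervals.} Suppose that $W$ lies in no $I(v)$. Then each $v\in J$ is either \emph{low}, meaning $gH(v)<W$, or \emph{high}, meaning $gL(v)>W$, and not both, since $L\le H$. The first column found in Step~2 is not high, so it is low, and the second is high. As $J$ consists of consecutive integers, it contains a low $k$ and a high $l$ with $|k-l|=1$. All quantities are integers, so $gH(k)\le W-1$ and $gL(l)\ge W+1$, and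
\begin{equation}\label{eq:gap}
g\bigl(L(l)-H(k)\bigr)\ge2 .
\end{equation}
Moreover $L(l)>H(k)\ge L(k)$ and $H(l)\ge L(l)>H(k)$: in passing from $k$ to $l$ both ends of the interval rise strictly. By \eqref{eq:steps} a rise of $L$ or $H$ is a difference of two steps, each with only two possible values, so it locates both summands relative to the kinks. We use this to contradict \eqref{eq:gap}.

\emph{Step 4: the case $l=k+1$.} Here
\[
0<L(k+1)-L(k)=\bigl[\operatorname{bot}(k+1)-\operatorname{bot}(k)\bigr]-\bigl[\operatorname{bot}'(V-k)-\operatorname{bot}'(V-k-1)\bigr].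
\]
Each bracket is $-z$ or $y$, so the first is $y$ and the second is $-z$, which means $k\ge\beta$ and $V-k\le\beta'$. In the same expression for $H$ each bracket is $x+y$ or $0$, so the first is $x+y$ and the second is $0$, which means $k+1\le\alpha$ and $V-k-1\ge\alpha'$. Therefore
\[
\beta\le k<\alpha<\alpha'<V-k\le\beta'<\beta,
\]
a contradiction. This case is excluded by the opposite motion of the two kinks alone.

\emph{Step 5: the case $l=k-1$.} Here
\[
0<L(k-1)-L(k)=\bigl[\operatorname{bot}'(V-k+1)-\operatorname{bot}'(V-k)\bigr]-\bigl[\operatorname{bot}(k)-\operatorname{bot}(k-1)\bigr],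
\]
so the first bracket is $y$ and the second is $-z$. This gives $V-k\ge\beta'$, $k\le\beta$, and $L(k-1)-L(k)=y+z$. In the same expression for $H$ the first bracket is $x+y$ and the second is $0$, which gives $V-k+1\le\alpha'$ and $k-1\ge\alpha$. These inequalities are compatible, so both ends can rise. We show that the interval $I(k)$ is then long compared with the rise $g(y+z)$ of its lower end. From $\alpha+1\le k\le\beta$ and $\beta'\le V-k\le\alpha'$ we get
\begin{align*}
\operatorname{top}(k)-\operatorname{bot}(k)&=(x+y)\alpha+zk\ \ge\ (x+y+z)\alpha+z,\\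
\operatorname{top}'(V-k)-\operatorname{bot}'(V-k)&=x(V-k)+(y+z)\beta'\ \ge\ (x+y+z)\beta' .
\end{align*}
The left-hand sides add up to $H(k)-L(k)$. Hence
\begin{equation}\label{eq:key}
L(k-1)-H(k)=(y+z)-\bigl(H(k)-L(k)\bigr)\le y-(x+y+z)(\alpha+\beta').
\end{equation}
Now $\alpha+\beta'=zu+x(y-1-u)$ with $0\le u\le y-1$. If $y\ge2$, then $u$ and $y-1-u$ are not both zero, so $\alpha+\beta'\ge1$, the right-hand side of \eqref{eq:key} is negative, and \eqref{eq:gap} fails. If $y=1$, then $g=1$ by hypothesis, and \eqref{eq:key} gives $g(L(k-1)-H(k))\le1$, so \eqref{eq:gap} fails again. This is the only place where the hypothesis on $g$ and $y$ is used.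
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
A lattice point of $2P$ has even level, or odd level $U\le-1$ or $U\ge2y+1$, or odd level $2u+1$ with $0\le u\le y-1$. Section~\ref{sec:ends} decomposes it in the first two cases and Lemma~\ref{lem:middle} in the third. Lemma~\ref{lem:two} finishes the proof.
\end{proof}

\section{Consecutive middle nodes}\label{sec:fail}

For $y=1$ the bound \eqref{eq:key} is $L(k-1)-H(k)\le1$, and it is attained. Take $u=0$ and $V=k=1$. Then $\alpha=\beta'=0$, $\beta=x$, $\alpha'=z$, and
\[
I(1)=[-gz,\,0],\qquad I(0)=[g,\,g(x+1)].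
\]
The integers $1,\dots,g-1$ are missed. To conclude that $P$ is not normal we must also exclude decompositions into levels that are further apart, and check that the missed points lie in the group $\mathbb{Z}\mathcal{A}_P$.

\begin{proposition}\label{prop:fail}
If $y=1$ and $g\ge2$, then $P=P(g;x,1,z)$ is not normal.
\end{proposition}

\begin{proof}
With $y=1$ the inequalities \eqref{eq:facets} for $hP$ are
\begin{equation}\label{eq:y1}
-gzv\le w\le g(x+1)v,\qquad g\bigl(v-x(1+z)(h-u)\bigr)\le w\le g(x+1)zu .
\end{equation}
Note that $1-x(1+z)\le-1$, because $x(1+z)\ge2$.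

\emph{The group.} For $h=1$, $u=0$, $v=1$, the upper bounds in \eqref{eq:y1} are $g(x+1)$ and $0$, and the lower bounds $-gz$ and $g(1-x(1+z))$ are at most $-1$. So $(0,1,0)$ and $(0,1,-1)$ lie in $P$, as do $B=(0,0,0)$ and $C=(1,0,0)$. The vectors $(1,0,0,0)$, $(1,1,0,0)$, $(1,0,1,0)$, $(1,0,1,-1)$ of $\mathcal{A}_P$ generate $\mathbb{Z}^4$. By Lemma~\ref{lem:normal}(b) it suffices to show that $P$ is not IDP.

\emph{The point.} Let $1\le W\le g-1$ and $X=(1,1,W)$. For $h=2$, $u=v=1$, the lower bounds in \eqref{eq:y1} are $-gz$ and $g(1-x(1+z))$, both negative, and the upper bounds $g(x+1)$ and $g(x+1)z$ exceed $g$. So $X\in2P$.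

\emph{No decomposition.} Suppose $X=X_1+X_2$ with lattice points $X_i=(u_i,v_i,w_i)\in P$ and $u_1\le u_2$. Then $u_1+u_2=1$ gives $u_1\le0$, and $v_1+v_2=1$ with $v_1,v_2\ge0$ gives $v_1\le1$. If $u_1=-j$ with $j\ge1$, then \eqref{eq:y1} gives $-gzv_1\le w_1\le-g(x+1)zj$, so $v_1\ge(x+1)j\ge2$, which is impossible. Hence $u_1=0$ and $u_2=1$. By the first chain in \eqref{eq:y1}, a point of $P$ in column $0$ has height $0$. If $(v_1,v_2)=(1,0)$, then $w_2=0$ and $w_1\le g(x+1)zu_1=0$, so $W\le0$. If $(v_1,v_2)=(0,1)$, then $w_1=0$ and $w_2\ge g(v_2-x(1+z)(1-u_2))=g$, so $W\ge g$. Both contradict $1\le W\le g-1$.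
\end{proof}

\begin{example}
For $q=2t^3$ and the nodes $0,1,2,3$ the normal form is $P(2;1,1,1)$, and $(1,1,1)=\frac14A+\frac34B+\frac34C+\frac14D$. In the original coordinates the lattice point of $2\mathcal{P}$ that does not decompose is
\[
\tfrac14(0,0,0)+\tfrac34(1,1,2)+\tfrac34(2,4,16)+\tfrac14(3,9,54)=(3,6,27).
\]
The nodes $0,1,2,3$ with $q=gt^3$ show in the same way that Theorem~\ref{thm:cyclic} fails whenever $t^3$ is replaced by $gt^3$ with $|g|\ge2$.
\end{example}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:tetra}]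
By Lemma~\ref{lem:form}, the condition $g\ne0$ is equivalent to $\dim\mathcal{P}=3$, and by Lemmas~\ref{lem:form} and~\ref{lem:normal}(c) we may replace $\mathcal{P}$ by $P(|g|;x,y,z)$ with $y=c-b$. If $|g|=1$ or $y\ge2$, this tetrahedron is IDP by Proposition~\ref{prop:main} and normal by Lemma~\ref{lem:normal}(a). Otherwise $|g|\ge2$ and $y=1$, and it is not normal by Proposition~\ref{prop:fail}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cubic}]
Let $i<j<k<l$ be indices in $\{1,\dots,n\}$. Since $q$ is a cubic, $q[\tau_i,\tau_j,\tau_k,\tau_l]=g$. We have $2\le j<k\le n-1$, so $2\le j\le n-2$, and the second hypothesis gives $\tau_k-\tau_j\ge\tau_{j+1}-\tau_j\ge2$. Under either hypothesis, Theorem~\ref{thm:tetra} shows that the tetrahedron on any four of the points is IDP, and Lemma~\ref{lem:four} applies. For $n=4$ the condition reads $|g|=1$ or $\tau_3-\tau_2\ge2$, which is necessary for normality by Theorem~\ref{thm:tetra}.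
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cyclic}]
Apply Corollary~\ref{cor:cubic} to $q=t^3$, for which $g=1$, and then Lemma~\ref{lem:normal}(a).
\end{proof}

\begin{thebibliography}{1}

\bibitem{HHKO}
Takayuki Hibi, Akihiro Higashitani, Lukas Katth\"an and Ryota Okazaki,
\emph{Normal cyclic polytopes and cyclic polytopes that are not very ample},
arXiv:1202.6117 (2012).

\end{thebibliography}
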